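\title{Factorization lattices of products of random endomorphisms of the free group of rank two}

\begin{abstract}
Choose $k$ endomorphisms $\varphi_1,\dots,\varphi_k$ of the free group $F$ of rank two by sending the two generators to independent uniformly random elements of the ball of radius $n$. We prove that, for fixed $k$ and with probability exponentially close to $1$, the product $\varphi_1\cdots\varphi_k$ is injective and the only rank-two subgroups of $F$ containing its image are the $k+1$ subgroups $\varphi_1\cdots\varphi_i(F)$, $0\le i\le k$. If $k$ grows with $n$, the probability still tends to $1$ for $k\le 3^{n/2}e^{-C'\sqrt{n\log n}}$, and it tends to $0$ when $k\,3^{-n/2}\to\infty$. The proof isolates one property of a rank-two subgroup that passes through compositions, and establishes it for a random subgroup by means of core graphs, malnormality and a count of coincidences between subwords.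
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $F=F(a,b)$ be the free group of rank two. For $u,v\in F$ let $\varphi_{u,v}\colon F\to F$ be the endomorphism with $a\mapsto u$ and $b\mapsto v$; every endomorphism of $F$ has this form. We write $\varphi\psi$ for $\varphi\circ\psi$, and ``rank'' always means the rank of a free group. Let $B_n$ be the ball of radius $n$ in $F$ for the word length $|\cdot|$ in the letters $a^{\pm1},b^{\pm1}$.

\subsection*{Factorizations and subgroups of rank two}
An injective endomorphism $\varphi$ of $F$ is \emph{prime} if every way of writing it as a composition of endomorphisms involves an automorphism. Its \emph{factorization lattice} $\mathcal L(\varphi)$ is the set of rank-two subgroups $L$ with $\varphi(F)\le L\le F$, ordered by inclusion. This set records the factorizations of $\varphi$. An endomorphism of $F$ is injective exactly when its image is non-abelian (see Section~\ref{sec:chains}), so if $\varphi=\alpha\beta$, then $\alpha$ and $\beta$ are both injective and $L=\alpha(F)$ belongs to $\mathcal L(\varphi)$. Conversely, for $L\in\mathcal L(\varphi)$ any isomorphism $\alpha\colon F\to L$ gives the factorization $\varphi=\alpha(\alpha^{-1}\varphi)$, and $\alpha$ is determined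 by $L$ up to an automorphism of $F$ on the right. The extreme members $L=F$ and $L=\varphi(F)$ correspond to $\alpha$, respectively $\beta$, being an automorphism. Thus $\varphi$ is prime exactly when no rank-two subgroup lies strictly between $\varphi(F)$ and $F$.

The analogue in rank one is ordinary arithmetic. The injective endomorphisms of $\mathbb Z$ are the multiplications by integers $m\ne0$, and the subgroups containing $m\mathbb Z$ correspond to the positive divisors of $m$. Two things happen there. A random integer in $[-n,n]$ is even about half of the time, so its probability of being prime does not tend to $1$; and a product of two different primes can be factored in two orders, so its lattice is not a chain. The second phenomenon also occurs in rank two: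
\begin{equation}\label{eq:square}
\varphi_{a^2,b^2}=\varphi_{a^2,b}\,\varphi_{a,b^2}=\varphi_{a,b^2}\,\varphi_{a^2,b}.
\end{equation}
Both factors are prime (Example~\ref{ex:prime}), and $\mathcal L(\varphi_{a^2,b^2})$ contains the incomparable subgroups $\langle a^2,b\rangle$ and $\langle a,b^2\rangle$.

\subsection*{The question}
Give $(B_n\times B_n)^k$ the uniform probability measure. An element $\xi=((u_1,v_1),\dots,(u_k,v_k))$ defines endomorphisms $\varphi_i=\varphi_{u_i,v_i}$ and their product $\varphi_\xi=\varphi_1\cdots\varphi_k$. Let $\Sigma(n,k)$ be the event that $\varphi_\xi$ is injective and that $\mathcal L(\varphi_\xi)$ consists just of the obvious chain of length $k+1$,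
\begin{equation}\label{eq:chain}
F\ \ge\ \varphi_1(F)\ \ge\ \varphi_1\varphi_2(F)\ \ge\ \cdots\ \ge\ \varphi_\xi(F).
\end{equation}
(It does not matter below whether the $k+1$ members are required to be distinct: our lower bounds for $\Pr(\Sigma(n,k))$ produce distinct members, and our upper bounds do not use distinctness.) The following question comes from \cite{Thom}: \emph{for fixed $k$, does $\Pr(\Sigma(n,k))$ tend to $1$ as $n\to\infty$?}

A count suggests that it should. In contrast with $2\mathbb Z\le\mathbb Z$, a rank-two subgroup $L\ne F$ is exponentially thin: it contains at most $13(n+1)\,2.2^n$ elements of $B_n$ (Corollary~\ref{cor:thin}), while $|B_n|\ge3^n$. So a random word avoids any given $L$. This is not yet a proof, for two reasons. First, $L$ is not given: there are infinitely many candidates, and they may depend on the random words. Second, for $k\ge2$ a member of $\mathcal L(\varphi_\xi)$ is only known to contain $\varphi_\xi(F)$, which is much smaller than $\varphi_1(F)$, and \eqref{eq:square} shows that primality of the factors does not control such subgroups. What a member $L$ does have is a non-abelian intersection with $\varphi_1(F)$. This leads to the following strengthening of primality.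

\begin{definition}\label{def:absorbing}
A subgroup $M\le F$ is \emph{absorbing} if $M$ has rank two, $M\neq F$, and every rank-two subgroup $L\le F$ such that $L\cap M$ is non-abelian satisfies $L=F$ or $L\le M$.
\end{definition}

For example, $M=\langle a^2,b\rangle$ is the image of a prime endomorphism but is not absorbing, because of $L=\langle a,b^2\rangle$.

\subsection*{Results}
Let $(u,v)$ be uniform in $B_n\times B_n$ and $M=\langle u,v\rangle$. Put
\begin{align*}
p_n&=\Pr(M\text{ is not absorbing}),\\
q_n&=\Pr(\varphi_{u,v}\text{ is not injective, or some rank-two $L$ satisfies } M\lneq L\lneq F).
\end{align*}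
So $1-q_n$ is the probability that $\varphi_{u,v}$ is injective and prime. The answer to the question is yes.

\begin{theorem}\label{thm:A}
There are constants $C,c>0$ with $p_n\le Ce^{-cn}$ for all $n$. Moreover, $\Pr(\Sigma(n,k))\ge(1-p_n)^k$ for all $n,k$. Hence $\Pr(\Sigma(n,k))\to1$ for each fixed $k$, and indeed whenever $k=k(n)=o(e^{cn})$.
\end{theorem}

How large may $k$ be? The ball $B_n$ contains the squares of all elements of $B_{\lfloor n/2\rfloor}$, so a random $u$ is a square $x^2$ with probability at least of order $3^{-n/2}$, and then $\langle x,v\rangle$ is a natural candidate for a subgroup strictly between $\langle u,v\rangle$ and $F$. The second theorem says that on the exponential scale nothing is more likely than this.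

\begin{theorem}\label{thm:B}
For all $n,k$ we have $(1-p_n)^k\le\Pr(\Sigma(n,k))\le(1-q_n)^k$, and for some constant $C$ and all $n\ge2$,
\[
\tfrac1{250}\,3^{-n/2}\ \le\ q_n\ \le\ p_n\ \le\ 3^{-n/2}e^{C\sqrt{n\log n}}.
\]
Consequently $\Pr(\Sigma(n,k_n))\to1$ if $k_n\le3^{n/2}e^{-C'\sqrt{n\log n}}$ with $C'>C$, and $\Pr(\Sigma(n,k_n))\to0$ if $k_n3^{-n/2}\to\infty$.
\end{theorem}

Since being absorbing is a property of each image separately, one event controls all products of the $\varphi_i$ at once.

\begin{theorem}\label{thm:C}
Fix $k$. With probability $1-O(e^{-cn})$, for some constant $c>0$, the endomorphisms $\varphi_1,\dots,\varphi_k$ freely generate a free monoid, and for every $m$, all $i_1,\dots,i_m\in\{1,\dots,k\}$ and all $\alpha_1,\dots,\alpha_m\in\operatorname{Aut}(F)$, the map $\varphi_{i_1}\alpha_1\varphi_{i_2}\alpha_2\cdots\varphi_{i_m}\alpha_m$ is injective and its factorization lattice is just the chain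
\[
F>\varphi_{i_1}\alpha_1(F)>\varphi_{i_1}\alpha_1\varphi_{i_2}\alpha_2(F)>\cdots>\varphi_{i_1}\alpha_1\cdots\varphi_{i_m}\alpha_m(F)
\]
with $m+1$ distinct members.
\end{theorem}

\subsection*{Plan of the proof}
Section~\ref{sec:chains} reduces everything to bounds for $p_n$ and $q_n$. To bound $p_n$ we represent $L$, $M$ and $H=L\cap M$ by finite labeled graphs, their cores $C(L)$, $C(M)$, $C(H)$; when $H$ is non-abelian, $C(H)$ maps onto both of the others (Section~\ref{sec:cores}). A dichotomy replaces the union bound over all $L$. If $C(L)$ has few edges, then a long subword of $u$ can be read in $C(L)$, and a union bound over the few small graphs makes this unlikely. If $C(L)$ has many edges, it has a long unbranched path; either some edge of $C(L)$ has a single preimage in $C(H)$, which forces $L\le M$ (Section~\ref{sec:single}), or a long word can be read at two different places of $C(M)$, which is a coincidence between subwords of $u$ and $v$ and is unlikely for a reason that does not involve $L$. Sections~\ref{sec:gamma} and~\ref{sec:count} describe $C(M)$ and provide the two counting tools. The upper bound in Theorem~\ref{thm:B} implies the first claim of Theorem~\ref{thm:A}; we prove Theorem~\ref{thm:A} first (Section~\ref{sec:A}),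 by forbidding all coincidences, because this proof is short and exposes the dichotomy. Section~\ref{sec:B} then counts coincidences instead of forbidding them, and Section~\ref{sec:C} proves Theorem~\ref{thm:C}.

\section{Absorbing images give chains}\label{sec:chains}

We use three textbook facts about $F$. Every subgroup of $F$ is free; so a subgroup generated by two elements is cyclic or has rank two, and it has rank two exactly when it is non-abelian. Every surjective endomorphism of $F$ is an automorphism (the Hopf property). The centralizer of a non-trivial element is infinite cyclic; in particular $F$ is torsion-free, and $x^2=y^2$ implies $x=y$. By the first two facts, $\varphi_{u,v}$ is injective if and only if $\langle u,v\rangle$ is non-abelian, and then $\{u,v\}$ is a basis of $\langle u,v\rangle$: if $\langle u,v\rangle$ has rank two, compose $\varphi_{u,v}$ with an isomorphism $\langle u,v\rangle\to F$ and apply the Hopf property.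

\begin{proposition}\label{prop:chain}
Let $\varphi_1,\dots,\varphi_k$ be injective endomorphisms of $F$ with absorbing images. Then $\varphi_1\cdots\varphi_k$ is injective and its factorization lattice is exactly
\[
F>\varphi_1(F)>\varphi_1\varphi_2(F)>\cdots>\varphi_1\cdots\varphi_k(F),
\]
with $k+1$ distinct members.
\end{proposition}

\begin{proof}
The listed subgroups have rank two and contain $\varphi_1\cdots\varphi_k(F)$. The inclusions are strict because $\varphi_i(F)\ne F$ and $\varphi_1\cdots\varphi_{i-1}$ is injective. We show by induction on $k$ that there are no other members; for $k=0$ the lattice of the identity is $\{F\}$. Let $k\ge1$, put $\psi=\varphi_2\cdots\varphi_k$, and let $L$ be a rank-two subgroup containing $\varphi_1\psi(F)$. Then $L\cap\varphi_1(F)$ contains the non-abelian group $\varphi_1\psi(F)$, so $L=F$ or $L\le\varphi_1(F)$. In the second case $L'=\varphi_1^{-1}(L)$ is isomorphic to $L$, so it has rank two, and it contains $\psi(F)$. By induction $L'=\varphi_2\cdots\varphi_i(F)$ for some $1\le i\le k$, and $L=\varphi_1(L')=\varphi_1\cdots\varphi_i(F)$.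
\end{proof}

\begin{proposition}\label{prop:sandwich}
For all $n,k$ we have $q_n\le p_n$ and $(1-p_n)^k\le\Pr(\Sigma(n,k))\le(1-q_n)^k$.
\end{proposition}

\begin{proof}
If $M=\langle u,v\rangle$ is absorbing, then $M$ has rank two, so $\varphi_{u,v}$ is injective, and a rank-two subgroup $L\ge M$ has $L\cap M=M$ non-abelian, so $L=F$ or $L=M$. Hence $q_n\le p_n$. The $k$ pairs are independent, so all images are absorbing with probability $(1-p_n)^k$, and Proposition~\ref{prop:chain} gives the lower bound.

Now suppose that $\Sigma(n,k)$ holds. If some $\varphi_i$ were not injective, then $\varphi_i(F)$ would be cyclic, and so would be $\varphi_\xi(F)\le\varphi_1\cdots\varphi_{i-1}(\varphi_i(F))$, contrary to the injectivity of $\varphi_\xi$. So all $\varphi_i$ are injective. If $\varphi_i(F)\lneq L\lneq F$ with $L$ of rank two, then $\varphi_1\cdots\varphi_{i-1}(L)$ is a member of $\mathcal L(\varphi_\xi)$ lying strictly between two consecutive terms of \eqref{eq:chain}, so it is not a term of \eqref{eq:chain}, a contradiction. Thus none of the $k$ independent pairs lies in the event defining $q_n$.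
\end{proof}

\begin{remark}
In Definition~\ref{def:absorbing} ``non-abelian'' cannot be weakened to ``non-trivial'': no subgroup would be left. Indeed, let $M\neq F$ have rank two, say $a\notin M$. As $M$ is not cyclic, some $y\in M$ does not commute with $a$, and neither does $y^2$, since $(a^{-1}ya)^2=y^2$ would give $a^{-1}ya=y$. Then $L=\langle a,y^2\rangle$ has rank two, meets $M$ non-trivially, is not contained in $M$, and differs from $F$ because its image in $(\mathbb Z/2)^2$ under the exponent sums modulo $2$ is cyclic.
\end{remark}

\section{Core graphs}\label{sec:cores}

We recall the graph-theoretic description of subgroups of $F$; see \cite{Stallings}.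

\subsection*{Folded graphs}
Each edge of a graph has two orientations $e,\bar e$. In a \emph{labeled graph} every oriented edge has a label in $\{a^{\pm1},b^{\pm1}\}$, and $e,\bar e$ have inverse labels. The degree of a vertex is the number of oriented edges starting there. A path $e_1\cdots e_m$ has length $m$, is on $e_i$ at \emph{time} $i$, and has as label the word formed by the labels of its edges. It is \emph{reduced} if $e_{i+1}\ne\bar e_i$ for all $i$; a closed path of positive length is \emph{cyclically reduced} if it is reduced and $e_1\neq\bar e_m$. Every path is homotopic, with fixed endpoints, to a unique reduced path. The \emph{rank} of a connected graph is the rank of its fundamental group; for a finite graph with $V$ vertices and $E$ edges it is $E-V+1$. An \emph{immersion} is a map of graphs that is injective on the oriented edges starting at each vertex. It sends reduced paths to reduced paths, so it is injective on fundamental groups.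

A labeled graph is \emph{folded} if distinct oriented edges with the same initial vertex have distinct labels. In a folded graph a path is reduced if and only if its label is a reduced word, and reading is deterministic:
\begin{itemize}
\item[(D)] two paths with the same label that are on the same edge at some time coincide.
\end{itemize}
Indeed, they traverse that edge in the same direction, because a letter differs from its inverse, and from there on the label determines both paths, forward and backward. In the same way, two paths with the same label and the same initial vertex coincide.

\subsection*{Schreier graphs and cores}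
For $K\le F$, the \emph{Schreier graph} $X_K$ has the cosets $Kx$ as vertices and an edge labeled $s$ from $Kx$ to $Kxs$ for $s\in\{a,b\}$; its basepoint is $K$. It is connected and folded, and all degrees are $4$. The path from $Kx$ with label $w$ ends at $Kxw$, so reading labels identifies $\pi_1(X_K,Kx)$ with $x^{-1}Kx$. Replacing $K$ by $x^{-1}Kx$ amounts to moving the basepoint to $Kx$. For $K\ne1$ the \emph{core} $C(K)\subseteq X_K$ is the union of all cyclically reduced closed paths. The first two of the following facts are the basic ones; the others are derived from them. For an edge $f$ of a graph $Y$, we write $Y-f$ for $Y$ with the open edge removed.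

\begin{itemize}
\item[(C1)] \emph{$C(K)$ is connected, all its degrees are at least $2$, and $X_K$ is $C(K)$ with trees attached, each at a single vertex. If $K$ is finitely generated, $C(K)$ is finite.} In particular $\pi_1(C(K),Kx)=x^{-1}Kx$ for each vertex $Kx$ of $C(K)$, and a reduced path in $X_K$ with both endpoints in $C(K)$ lies in $C(K)$.

\item[(C2)] \emph{For $1\ne H\le K$, the covering $X_H\to X_K$, $Hx\mapsto Kx$, restricts to a label-preserving immersion $C(H)\to C(K)$.}

\item[(C3)] \emph{If $H=L\cap M$, two oriented edges of $X_H$ with the same image in $X_L$ and the same image in $X_M$ are equal.} They have the same label, and their initial vertices $Hx$, $Hy$ satisfy $Lx=Ly$ and $Mx=My$, so $xy^{-1}\in H$.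

\item[(C4)] \emph{If an edge $f$ separates $C(K)$, both components of $C(K)-f$ have non-trivial fundamental group.} A cyclically reduced closed path through $f$ crosses $f$ alternately in the two directions. Read cyclically, between consecutive crossings it is a reduced closed path in one component, of positive length since there is no backtracking along $f$; both components occur.

\item[(C5)] \emph{Let $K$ have rank two. Then $C(K)$ has one vertex of degree $4$ or two vertices of degree $3$, and all other vertices have degree $2$. For every edge $f$, every component of $C(K)-f$ has rank exactly one. If $K\ne F$, then $C(K)$ has at least two vertices.} The first claim follows from $\sum_x(\deg x-2)=2E-2V=2$. If $f$ does not separate, removing it lowers the rank by one; if it separates, the ranks of the two components add up to $2$ and are positive by (C4). If $C(K)$ has only one vertex, that vertex has degree $4$ in $C(K)$, so $X_K=C(K)$ and $K=F$.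
\end{itemize}
The vertices of degree at least $3$ in (C5) are the \emph{branch vertices}. Cutting $C(K)$ at them gives its \emph{arcs}: two loops at one vertex (figure eight), three arcs joining two vertices (theta), or two loops joined by an arc (barbell).
\begin{itemize}
\item[(C6)] \emph{If $K$ has rank two and $H\le K$ is non-abelian, then $C(H)\to C(K)$ is surjective.} If an edge $f$ were missed, the connected graph $C(H)$ would immerse into a component of $C(K)-f$, and a conjugate of $H$ would embed into $\mathbb Z$ by (C5).

\item[(C7)] \emph{Let $1\ne H\le K$ and let $P=e_1\cdots e_m$ be a reduced path in $C(K)$ such that the terminal vertices of $e_1,\dots,e_{m-1}$ have degree $2$ in $C(K)$. Every oriented edge $e_1'$ of $C(H)$ over $e_1$ is the first edge of a path in $C(H)$ that maps to $P$.} If $m\ge2$, the terminal vertex of $e_1'$ has degree at least $2$, so an oriented edge $e_2'\ne\bar e_1'$ of $C(H)$ starts there. Its image differs from $\bar e_1$ by (C2), so it is $e_2$. Repeat.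

\item[(C8)] \emph{Let $Y$ be a connected folded graph with a vertex $o$, and let $K\neq1$ be the subgroup of $F$ represented by the labels of closed paths at $o$. Then $\pi_1(Y,o)\to K$ is an isomorphism, and $Y$ embeds in $X_K$ with $o\mapsto K$ and $C(K)\subseteq Y$.} A non-trivial reduced closed path has a non-empty reduced label, which gives the isomorphism. Map the endpoint of a path from $o$ with label $g$ to $Kg$; this is well defined by the definition of $K$. Suppose that paths $p,p'$ from $o$ with labels $g,g'$ satisfy $Kg=Kg'$. Choose a closed path $r$ at $o$ representing $gg'^{-1}$. Then $p$ and $rp'$ represent the same element, so after reduction they have the same label and coincide; hence $p$ and $p'$ end at the same vertex. Thus $Y\subseteq X_K$ is a connected subgraph carrying the whole fundamental group. A spanning tree of $Y$ extends to a spanning tree of $X_K$, and the latter contains every edge outside $Y$, since such an edge would otherwise contribute a free generator not in $\pi_1(Y,o)$. So collapsing $Y$ to a point turns $X_K$ into a tree. A cyclically reduced closed path using an edge outside $Y$ would give a reduced closed path of positive length in this tree, which is impossible.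
\end{itemize}

Fact (C6) is the first place where rank two is essential. It fails for $K=\langle a^2,b,aba^{-1}\rangle$, whose core has two vertices joined by a cycle labeled $a^2$ and a $b$-loop at each vertex: the core of $H=\langle a^2,b\rangle$ misses one of the loops.

\begin{example}\label{ex:prime}
The endomorphism $\varphi_{a^2,b}$ is prime, and by symmetry so is $\varphi_{a,b^2}$. By (C8) the core of $H=\langle a^2,b\rangle$ consists of a $b$-loop and a cycle labeled $a^2$ at the basepoint; it has two vertices and three edges. Let $L\ge H$ have rank two and $L\ne F$. By (C5) and (C6), $C(L)$ has exactly two vertices, hence three edges, so the surjection $C(H)\to C(L)$ is an isomorphism of labeled graphs. It preserves basepoints, so $L=H$.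
\end{example}

\section{An edge with a single preimage}\label{sec:single}

Let $L$ have rank two and let $H=L\cap M$ be non-abelian. We want a criterion for $L\le M$, that is, for $H=L$. If $H=L$, every edge of $C(L)$ has one preimage in $C(H)$. We show that, under a hypothesis on $M$, one such edge is enough.

A subgroup $M\le F$ is \emph{malnormal} if $M\cap gMg^{-1}\ne1$ implies $g\in M$. A malnormal subgroup is closed under roots: if $x^p\in M$ and $x^p\neq 1$, then $x^p=xx^px^{-1}\in M\cap xMx^{-1}$, so $x\in M$.

\begin{example}\label{ex:rose}
The idea is visible when $L=F$, so that $C(L)$ is one vertex with an $a$-loop and a $b$-loop and $H=M$. Suppose that exactly one edge $f'$ of $C(H)$ is labeled $b$, and move the basepoint to its initial vertex. All edges of $C(H)-f'$ are labeled $a$, so each component is a segment or a cycle labeled by a power of $a$. If $f'$ does not separate, $C(H)-f'$ is not a segment, as $H$ is not cyclic; so $C(H)$ is an $a$-cycle with a chord labeled $b$, and $H=\langle a^p,ba^q\rangle$ with $p\neq0$. If $f'$ separates, $C(H)$ consists of two $a$-cycles joined by $f'$, by (C4), and $H=\langle a^p,ba^qb^{-1}\rangle$ with $p,q\ne0$. Such an $H$ need not be $F$: take $\langle a^2,b\rangle$. But let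 $H$ be malnormal. Then $a\in H$, by taking a root. In the first case $b=(ba^q)a^{-q}\in H$. In the second case $1\ne ba^qb^{-1}\in H\cap bHb^{-1}$, so again $b\in H$. Hence $H=F$.
\end{example}

In general $C(L)-f$ has components of rank one by (C5), and generators of their fundamental groups take over the role of $a$.

\begin{lemma}\label{lem:single}
Let $M$ be malnormal, let $L$ have rank two, and let $H=L\cap M$ be non-abelian. If some edge $f$ of $C(L)$ has exactly one preimage $f'$ in $C(H)$, then $L\le M$.
\end{lemma}

\begin{proof}
Orient $f$ and $f'$ compatibly. After conjugating $L,M,H$ by the same element, the initial vertex $o'$ of $f'$ is the basepoint of $X_H$, and then the initial vertex $o$ of $f$ is the basepoint of $X_L$. So $H=\pi_1(C(H),o')$ and $L=\pi_1(C(L),o)$. We denote a path and the element of $F$ represented by its label by the same symbol; a path in $C(H)$ and its image in $C(L)$ represent the same element. Since $f'$ is the only preimage of $f$, the graph $C(H)-f'$ immerses into $C(L)-f$. If $f'$ separates $C(H)$, let $A'\ni o'$ and $B'$ be the components of $C(H)-f'$; both have non-trivial fundamental group by (C4).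

\emph{Case 1: $f$ separates $C(L)$} into components $A\ni o$ and $B$. By (C5), $\pi_1(A,o)=\langle x\rangle$ and the fundamental group of $B$ at the end of $f$ is $\langle z\rangle$; with $y=fz\bar f$ we have $L=\langle x,y\rangle$. The endpoints of $f'$ map to different components of $C(L)-f$, so $f'$ separates, $A'$ maps to $A$ and $B'$ maps to $B$. A non-trivial closed path in $A'$ at $o'$ gives $x^p\in H$ with $p\ne0$. A non-trivial closed path $z'$ in $B'$ at the end of $f'$ gives $f'z'\bar f'=y^q\in H$ with $q\ne0$. Since $M\ge H$ is closed under roots, $x,y\in M$.

\emph{Case 2: $f$ does not separate $C(L)$.} Let $A=C(L)-f$ and $\pi_1(A,o)=\langle x\rangle$, let $r$ be a path in $A$ from the end of $f$ to $o$, and let $t=fr$. Then $L=\langle x,t\rangle$.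

Suppose first that $f'$ does not separate. Then $H$ is the free product of $\pi_1(C(H)-f',o')$ and $\mathbb Z$, and the first factor is non-trivial because $H$ is non-abelian. So $x^p\in H$ for some $p\ne0$, and $x\in M$. Let $r'$ be a path in $C(H)-f'$ from the end of $f'$ to $o'$, with image $r''$ in $A$. Then $\bar rr''$ is a closed path in $A$ at $o$, so it represents some $x^q$, and $f'r'=fr\cdot\bar rr''=tx^q\in H$. Hence $t\in M$.

Suppose now that $f'$ separates. As before, $A'$ gives $x^p\in H$ with $p\ne0$, so $x\in M$. A non-trivial closed path $z'$ in $B'$ at the end of $f'$ maps to a non-trivial closed path $z''$ in $A$ at the end of $f$, and $\bar rz''r=x^q$ with $q\ne0$. Therefore $f'z'\bar f'=fr\,x^q\,\bar r\bar f=tx^qt^{-1}\in H$. This is a non-trivial element of $M\cap tMt^{-1}$, so $t\in M$.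

In all cases both generators of $L$ lie in $M$.
\end{proof}

To apply the lemma we have to know that $M$ is malnormal. A failure of malnormality is again a word that can be read at two places of the core.

\begin{lemma}\label{lem:malnormal}
If $M\le F$ is not malnormal, there are a non-empty cyclically reduced word $c$ and two distinct vertices of $C(M)$ at each of which $c$ labels a closed path in $C(M)$.
\end{lemma}

\begin{proof}
Let $g\notin M$ and $1\ne h\in M\cap gMg^{-1}$, and write $h=scs^{-1}$ with $c$ cyclically reduced. Then $Msc=Mhs=Ms$, and
\[
Mg^{-1}sc=Mg^{-1}hs=M(g^{-1}hg)g^{-1}s=Mg^{-1}s .
\]
So $c$ labels cyclically reduced closed paths at $Ms$ and at $Mg^{-1}s$; they lie in $C(M)$ by definition. The two vertices are distinct since $g\notin M$.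
\end{proof}

\section{The graph of a pair of words}\label{sec:gamma}

From now on elements of $F$ are written as reduced words. To see the core of $M=\langle u,v\rangle$, take two cycles labeled $u$ and $v$ at a common vertex and identify initial segments of the four paths $u,u^{-1},v,v^{-1}$ as far as their labels agree. If these common prefixes do not use up $u$ or $v$, the result is folded.

Regard $u,u^{-1},v,v^{-1}$ as four formal \emph{symbols}, each spelling a reduced word. For a symbol $w$ let $c(w)$ be the largest length of a common prefix of $w$ with one of the other three symbols. Suppose that
\begin{equation}\label{eq:handles}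
c(u)+c(u^{-1})<|u|\qquad\text{and}\qquad c(v)+c(v^{-1})<|v|.
\end{equation}
In the Cayley tree $X_1$, rooted at $o=1$, let $p_w$ be the path from $o$ labeled by the prefix of $w$ of length $c(w)$, and let $T$ be the union of the four paths $p_w$, a subtree. Let $\Gamma$ be obtained from $T$ by attaching two new segments, the \emph{handles}: $\beta$ from the end of $p_u$ to the end of $p_{u^{-1}}$, labeled so that the closed path $p_u\beta\,\bar p_{u^{-1}}$ has label $u$, and $\gamma$, defined in the same way for $v$. Thus $|\beta|=|u|-c(u)-c(u^{-1})\geq1$. Each symbol $w$ labels a closed path $\omega_w$ at $o$ in $\Gamma$, with $\omega_{u}=p_u\beta\,\bar p_{u^{-1}}$ and $\omega_{u^{-1}}=\bar\omega_u$, and likewise for $v$. Figure~\ref{fig:gamma} shows an example.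

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,scale=1.05]
\node[circle,fill,inner sep=1.6pt,label=left:$o$] (o) at (0,0) {};
\node[circle,fill,inner sep=1.6pt] (x) at (3.6,0) {};
\node[circle,fill,inner sep=1.2pt] (p1) at (2.8,1.2) {};
\node[circle,fill,inner sep=1.2pt] (p2) at (0.8,1.2) {};
\node[circle,fill,inner sep=1.2pt] (q1) at (2.8,-1.2) {};
\node[circle,fill,inner sep=1.2pt] (q2) at (0.8,-1.2) {};
\draw[->,very thick] (o) -- node[above] {$a$} (x);
\draw[->] (x) -- node[right] {$b$} (p1);
\draw[->] (p1) -- node[above] {$b$} (p2);
\draw[->] (p2) -- node[left] {$b$} (o);
\draw[->] (x) -- node[right] {$a$} (q1);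
\draw[->] (q1) -- node[below] {$b$} (q2);
\draw[->] (q2) -- node[left] {$a$} (o);
\node at (4.2,0.9) {$\beta$};
\node at (4.2,-0.9) {$\gamma$};
\end{tikzpicture}
\caption{The graph $\Gamma$ for $u=ab^3$ and $v=a^2ba$. The words $u$ and $v$ share the prefix $a$, while $u^{-1}$ and $v^{-1}$ begin with $b^{-1}$ and $a^{-1}$. The tree $T$ is the thick edge; the handles are $\beta=b^3$ (top) and $\gamma=aba$ (bottom). The core of $\langle u,v\rangle$ is the whole graph, a theta graph whose third arc lies in $T$.}
\label{fig:gamma}
\end{figure}

\begin{lemma}\label{lem:gamma}
Assume \eqref{eq:handles}. Then $M=\langle u,v\rangle$ has rank two, and $\Gamma$ embeds in $X_M$, with $o$ as the basepoint, so that $\beta\cup\gamma\subseteq C(M)\subseteq\Gamma$. The interior vertices of the handles have degree $2$ in $C(M)$. If $|\beta|\ge2$, then $M\ne F$.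
\end{lemma}

\begin{proof}
We check that $\Gamma$ is folded. At an interior vertex of a handle this holds because $u$ and $v$ are reduced, and two edges of $T$ cause no problem because $T$ lies in the Cayley tree. The remaining oriented edges starting in $T$ are the four handle ends: for each symbol $w$, the edge $e_w$ of $\omega_w$ at time $c(w)+1$, which starts at the end $x$ of $p_w$ and is labeled by the letter $s$ of $w$ that follows the prefix. An edge of $T$ with label $s$ leading from $x$ away from the root lies on some $p_{w'}$ with $w'\neq w$, and then $w$ and $w'$ have a common prefix of length $c(w)+1$, which is impossible. If $e_{w'}$ with $w'\ne w$ starts at $x$ and has label $s$, then $p_{w'}=p_w$ and we get the same contradiction. Finally, the edge of $T$ from $x$ toward the root is labeled by the inverse of the last letter of $p_w$, which is not $s$ because $w$ is reduced.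

The group $\pi_1(\Gamma,o)$ is free with basis $\omega_u,\omega_v$, since $T$ is a tree. By (C8), $M$ has rank two and $C(M)\subseteq\Gamma\subseteq X_M$. Each handle together with the geodesic in $T$ between its ends is an embedded cycle, so it lies in $C(M)$. Interior vertices of handles have degree $2$ in $\Gamma$, hence in $C(M)$. If $|\beta|\ge2$, such a vertex exists, whereas the only vertex of $C(F)$ has degree $4$.
\end{proof}

The handles should not be confused with the arcs of $C(M)$: each handle is contained in an arc, but a theta or barbell core has a third arc, which lies in $T$.

Cut a reduced path in $\Gamma$ at all its visits to vertices of $T$. A piece in a handle cannot turn around, so it traverses the handle completely unless it is the first or the last piece. Hence every reduced path in $\Gamma$ has the form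
\begin{equation}\label{eq:pieces}
\sigma\,\tau_0\,h_1\,\tau_1\cdots h_j\,\tau_j\,\sigma'\qquad(j\ge0),
\end{equation}
where each $h_i$ is one of $\beta,\bar\beta,\gamma,\bar\gamma$, each $\tau_i$ is a reduced path in $T$, the paths $\sigma,\sigma'$ are proper subpaths of $\beta,\bar\beta,\gamma$ or $\bar\gamma$, and $\tau_i,\sigma,\sigma'$ may be empty.

\section{Two counting lemmas}\label{sec:count}

Recall that $|B_m|=2\cdot3^m-1$ and that the sphere $S_m$ of radius $m\geq1$ has $4\cdot3^{m-1}$ elements. The two sides of the dichotomy need two estimates: few words can be read in a small rank-two core, and few pairs of words satisfy many coincidences.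

\subsection*{Growth in rank-two cores}
Put $\lambda=2.2$. In a theta or barbell graph a reduced path has at most two choices at each step. In a figure eight it has three choices at the branch vertex, but if $L\neq F$ one of the loops has length at least two, so there are steps without choice. For subgroups of finite index, all of whose cores have only vertices of degree $4$, there is no such saving; this is the second place where rank two and $L\ne F$ are used.

\begin{lemma}\label{lem:growth}
Let $L\ne F$ have rank two. At most $12\lambda^m$ reduced paths of length $m$ in $C(L)$ start at a given vertex. Up to isomorphism of labeled graphs there are at most $3E^34^E$ cores $C(L)$, with $L\ne F$ of rank two, that have at most $E$ edges, and at most $36E^44^E\lambda^m$ words of length $m$ label a reduced path in one of them.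
\end{lemma}

\begin{proof}
If $C(L)$ has two vertices of degree $3$, there are at most $3\cdot2^{m-1}$ paths for $m\ge1$, and one path for $m=0$. Otherwise there is one vertex $z$ of degree $4$, with loops of lengths $l_1\le l_2$, and $l_2\ge2$ by (C5). For $m\geq 0$ let $g_i(m)$ be the number of ways to extend by $m$ edges a reduced path that has just arrived at $z$ through loop $i$, and put $g_i(m)=1$ for $m<0$. Every reduced path can be extended, so $g_i$ is non-decreasing. At $z$ the path continues around loop $i$ in the same direction, or enters the other loop $j$ in one of two directions, and has no choice until it is back at $z$. Hence $g_i(m)=g_i(m-l_i)+2g_j(m-l_j)$ for $m\ge1$, and so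
\[
g_1(m)\le g_1(m-1)+2g_2(m-2),\qquad g_2(m)\le g_2(m-2)+2g_1(m-1).
\]
Let $c_1=2.2$ and $c_2=2.64$. We claim that $g_i(m)\le c_i\lambda^m$ for $m\ge-1$. For $m=-1,0$ this holds as $c_i\ge\lambda$, and the induction step follows from
\[
c_1\lambda+2c_2=10.12\le10.648=c_1\lambda^2,\qquad c_2+2c_1\lambda=12.32\le12.7776=c_2\lambda^2 .
\]
A path starts in one of at most $4$ directions and has no choice until it next arrives at $z$. So there are at most $4c_2\lambda^m\le12\lambda^m$ paths.

A core with at most $E$ edges is given by one of three shapes, at most $E^3$ choices of arc lengths, and at most $4^E$ labelings. It has fewer than $E$ vertices, and $3E^34^E\cdot E\cdot12\lambda^m=36E^44^E\lambda^m$.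
\end{proof}

For Theorem~\ref{thm:A} the point is $\lambda<3$; Theorem~\ref{thm:B} needs the stronger inequality $\lambda^2=4.84<3^{3/2}$.

\begin{corollary}\label{cor:thin}
If $L\ne F$ has rank two, then $|L\cap B_n|\le13(n+1)\lambda^n$.
\end{corollary}

\begin{proof}
Let $r$ be the shortest path in $X_L$ from the basepoint to $C(L)$, with end $y$; it may be empty. A non-trivial element of $L$ of length $m$ labels a reduced closed path at the basepoint. By (C1) this path leaves the tree containing $r$ through $y$ and has the form $rP\bar r$ with $P$ a reduced closed path at $y$ in $C(L)$, of length $m-2|r|$. So there are at most $12\lambda^m$ such elements, and $|L\cap B_n|\le1+12n\lambda^n$.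
\end{proof}

\subsection*{Matches}
Fix the lengths $|u|,|v|\le n$. Let $\Omega$ be the set of letter positions of $u$ and of $v$, and $N=|\Omega|=|u|+|v|\le2n$. An \emph{interval} is a non-empty set of consecutive positions of $u$ or of $v$. A \emph{match} consists of two intervals $I,I'$ of equal length and a sign. A pair $(u,v)$ \emph{satisfies} a match with sign $+$ if positions corresponding under the order-preserving bijection $I\to I'$ carry equal letters, and a match with sign $-$ if positions corresponding under the order-reversing bijection carry inverse letters. A match is given by two initial positions, a length and a sign, so there are at most $2n\cdot2n\cdot n\cdot2=8n^3$ matches. For $n\ge2$ there are at most $(8n^3+1)^K\le n^{7K}$ families of at most $K$ matches. The bijections of a family generate an equivalence relation on $\Omega$, whose \emph{classes} depend only on the lengths and the family.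

The $i$-th letter of the symbol $u$ sits at position $i$ of $u$; the $i$-th letter of the symbol $u^{-1}$ is the inverse of the letter at position $|u|+1-i$ of $u$; likewise for $v$. So each subword of a symbol occupies an interval, and an equality between subwords of two symbols is a match, with sign $-$ exactly when one symbol belongs to $\{u,v\}$ and the other to $\{u^{-1},v^{-1}\}$.

\begin{lemma}\label{lem:matches}
Fix $|u|,|v|$, a family of matches, a set $\Omega_0\subseteq\Omega$ and a letter for each position in $\Omega_0$. Call a class free if it is disjoint from $\Omega_0$, and let $r$ be the number of free classes. At most $\frac{16}9\,3^r$ pairs of reduced words $(u,v)$ satisfy the matches and carry the prescribed letters.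
\end{lemma}

\begin{proof}
Choose the letters from left to right, first in $u$ and then in $v$. One letter in a class determines all letters in it. So there is a choice only at the first position of a free class, and there are at most $3$ choices since the words are reduced, except at the first letters of $u$ and $v$, where there are at most $4$.
\end{proof}

For $|u|,|v|\geq1$ there are $|S_{|u|}|\,|S_{|v|}|=\frac{16}93^N$ pairs, so each class lost costs a factor $3$ in probability. For example, $u=x^2$ with $x$ cyclically reduced means that $(u,v)$ satisfies the match with sign $+$ between the two halves of $u$. It leaves $|u|/2+|v|$ classes, which is $\frac32n$ when $|u|=|v|=n$. This is the model for Section~\ref{sec:B}: if every position of $u$ is equivalent to another position, at most $|u|/2+|v|$ classes remain.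

\section{A random pair generates an absorbing subgroup}\label{sec:A}

We prove Theorem~\ref{thm:A}. By Proposition~\ref{prop:sandwich} and $(1-p_n)^k\ge1-kp_n$, it suffices to show $p_n\le Ce^{-cn}$, and we may assume $n\ge1000$, since finitely many $n$ affect only $C$. We choose a scale $\ell$ proportional to $n$, so that a coincidence of length $\ell$ is exponentially unlikely, but with a small factor, so that the cores with $O(\ell)$ edges are few compared with the saving $(\lambda/3)^{n/2}$. Let $\ell=\lceil n/1000\rceil\le n/500$ and $m=\lceil n/2\rceil$. For a symbol $w$ and $1\le i\le|w|-\ell+1$ let $w[i]$ be the subword of length $\ell$ of $w$ starting at its $i$-th letter. Consider three conditions.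
\begin{itemize}
\item[(G1)] $|u|,|v|\ge0.9n$.
\item[(G2)] The words $w[i]$ are distinct for distinct pairs $(w,i)$.
\item[(G3)] No subword of $u$ of length $m$ labels a reduced path in a core $C(L)$ with $L\ne F$ of rank two and at most $36\ell$ edges.
\end{itemize}

\begin{lemma}\label{lem:generic}
Conditions (G1)--(G3) hold with probability at least $1-Ce^{-cn}$.
\end{lemma}

\begin{proof}
Since $|B_j|\le2\cdot3^j$ and $|B_n|\ge3^n$, (G1) fails with probability at most $4\cdot3^{-0.1n}$. Condition on values of $|u|,|v|$ satisfying (G1); then $u$ and $v$ are independent and uniform on spheres.

For (G2), there are at most $(4n)^2$ choices of $(w,i)\neq(w',i')$, and $w[i]=w'[i']$ is a match between intervals $I,I'$ of length $\ell$. If $I\cap I'=\emptyset$, the match pairs $2\ell$ positions, and there are $N-\ell$ classes. If $I\cap I'\ne\emptyset$ and the sign is $+$, then $w=w'$, so $i\ne i'$ and the bijection is a shift by some $d\neq0$; each of the $\ell$ positions of the later interval is joined to the position $|d|$ steps earlier, the first elements of classes are exactly the other positions, and again there are $N-\ell$ classes. In both cases Lemma~\ref{lem:matches} bounds the probability by $3^{-\ell}$. If $I\cap I'\ne\emptyset$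 and the sign is $-$, the bijection is a reflection exchanging $I$ and $I'$, so it reverses the interval $I\cap I'$. It fixes a central position, whose letter would be its own inverse, or exchanges two adjacent central positions, whose letters would cancel; so this match is never satisfied. Thus (G2) fails with probability at most $16n^23^{-n/1000}$.

For (G3), all reduced words of length $m$ extend in the same number of ways to a reduced word of length $|u|$ in which they occupy a given interval, so the subword of $u$ on that interval is uniform in $S_m$. By Lemma~\ref{lem:growth}, $36\ell\le n$ and $36\ell\le0.036n+36$, the failure probability is at most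
\[
n\cdot\frac{36(36\ell)^44^{36\ell}\lambda^m}{4\cdot3^{m-1}}\le27\cdot4^{36}\,n^5\,4^{0.036n}\Bigl(\frac{2.2}3\Bigr)^{n/2}\le27\cdot4^{36}\,n^5e^{-0.1n},
\]
because $0.036\ln4<0.05$ and $\frac12\ln(3/2.2)>0.15$.
\end{proof}

For the rest of the section assume (G1)--(G3). By (G2) the prefixes $w[1]$ of the four symbols are distinct, so $c(w)<\ell$ for all $w$. Hence \eqref{eq:handles} holds, reduced paths in $T$ have length at most $2\ell$, and
\[
|\beta|,|\gamma|\ge0.9n-2\ell\ge0.896n\geq\max(5\ell,n/2).
\]
By Lemma~\ref{lem:gamma}, $M$ has rank two and $M\ne F$. Condition (G2) speaks about subwords of the four symbols; the next lemma extends it to arbitrary paths in $\Gamma$, which may change from one handle to another.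

\begin{lemma}[Rigidity]\label{lem:rigid}
Two reduced paths in $\Gamma$ of length at least $12\ell$ with the same label coincide.
\end{lemma}

\begin{proof}
Consider the form \eqref{eq:pieces} of a reduced path of length $d$. If $j\ge1$, it has $5\ell$ consecutive edges in one handle. If $j=0$, then $|\sigma|+|\sigma'|\ge d-2\ell$. So a reduced path of length at least $12\ell$ has $5\ell$ consecutive edges in one handle, and one of length at least $4\ell$ has $\ell$ consecutive edges in one handle. Let $P,P'$ be as in the statement. Take $5\ell$ consecutive times during which $P$ runs in one handle, and among them $\ell$ consecutive times during which $P'$ also runs in one handle. During these times $P$ follows $\omega_w$ from its $i$-th edge on and reads $w[i]$, for some $(w,i)$, and $P'$ does the same for some $(w',i')$. By (G2), $(w,i)=(w',i')$, so $P$ and $P'$ are on the same edges at these times, and $P=P'$ by (D).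
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:generic} it remains to show that $M$ is absorbing. First, $M$ is malnormal: otherwise the word $c^{12\ell}$, with $c$ as in Lemma~\ref{lem:malnormal}, labels two reduced paths in $C(M)\subseteq\Gamma$ with different initial vertices, against Lemma~\ref{lem:rigid}.

Let $L\ne F$ have rank two, with $H=L\cap M$ non-abelian. By (C6), $C(H)$ maps onto $C(L)$ and onto $C(M)$.

\emph{Some arc of $C(L)$ has length at least $12\ell$.} Let $P$ be a path of $12\ell$ edges along this arc, with first edge $f$. By surjectivity $f$ has a preimage in $C(H)$. Let $f',f''$ be preimages. By (C7) they are the first edges of lifts $P',P''$ of $P$ to $C(H)$. The images of $P'$ and $P''$ in $C(M)\subseteq\Gamma$ are reduced paths with the label of $P$, so they coincide by Lemma~\ref{lem:rigid}. Thus $f'$ and $f''$ have the same image in $X_L$ and in $X_M$, and $f'=f''$ by (C3). Lemma~\ref{lem:single} gives $L\le M$.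

\emph{All arcs of $C(L)$ are shorter than $12\ell$.} Then $C(L)$ has at most $36\ell$ edges. The first edge of $\beta$ has a preimage in $C(H)$, and $\beta$ lifts to $C(H)$ by (C7) and Lemma~\ref{lem:gamma}. The image of the lift in $C(L)$ is a reduced path with the label of $\beta$, a subword of $u$ of length at least $m$. This contradicts (G3), so this case does not occur.
\end{proof}

\section{The exponent one half}\label{sec:B}

We prove Theorem~\ref{thm:B}. By Proposition~\ref{prop:sandwich} we need the lower bound for $q_n$ and the upper bound for $p_n$.

\subsection*{Squares}
\begin{proposition}\label{prop:lower}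
For $n\ge2$ we have $q_n\ge\frac1{250}3^{-n/2}$.
\end{proposition}

\begin{proof}
Let $u=x^2$ with $1\ne x\in B_{\lfloor n/2\rfloor}$, and let $v\in B_n$ have even exponent sums in $a$ and in $b$. We claim that $(u,v)$ lies in the event defining $q_n$. This is so if $\varphi_{u,v}$ is not injective. Otherwise $\{x^2,v\}$ is a basis of $M$. A basis element is not a square in $M$, as one sees in the abelianization $\mathbb Z^2$ of $M$, so $x\notin M$. Thus $L=\langle x,v\rangle$ strictly contains $M$, and it has rank two, being non-abelian. The parity condition on $v$ ensures $L\ne F$: the image of $L$ in $(\mathbb Z/2)^2$ is generated by the image of $x$, so it is cyclic.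

Squaring is injective, so there are $|B_{\lfloor n/2\rfloor}|-1\ge3^{\lfloor n/2\rfloor}\geq3^{(n-1)/2}$ such words $u$. Multiplying $v'\in B_{n-2}$ on the right by a suitable element of $\{1,a,b,ab\}$ gives an element of $B_n$ with even exponent sums, and the fibers of this map have at most $4$ elements; so there are at least $3^{n-2}/4$ such words $v$. With $|B_n|^2\le4\cdot3^{2n}$ we get
\[
q_n\ge\frac{3^{(n-1)/2}\,3^{n-2}}{16\cdot3^{2n}}=\frac{3^{-n/2}}{144\sqrt3}\ge\frac{3^{-n/2}}{250}.\qedhere
\]
\end{proof}

This count is not meant to capture the subexponential factor. It does not use all squares in $B_n$: if $x=scs^{-1}$ is reduced with $c$ cyclically reduced, then $|x^2|=2|s|+2|c|$, whereas $2|x|=4|s|+2|c|$.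

\subsection*{Counting the non-absorbing pairs}
Condition (G2) is too costly for a sharp bound, since it fails with probability of exponential order only $3^{-\ell}$. We now allow coincidences and show instead that a pair with $M$ not absorbing satisfies so many of them that about $n/2$ classes are lost. The price is the number of families of matches. A parameter $\varepsilon$ bounds the handles from below by $\varepsilon n$, so that a path of length at most $n$ in $\Gamma$ has $O(1/\varepsilon)$ pieces.

\begin{proposition}\label{prop:upper}
There is an absolute constant $C$ such that for $n\ge2$ and $0<\varepsilon\le1$ with $\varepsilon n\ge2$, at most $n^{C/\varepsilon}3^{(3/2+\varepsilon)n}$ pairs $(u,v)\in B_n\times B_n$ generate a subgroup that is not absorbing.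
\end{proposition}

In the proof, $C$ denotes absolute constants that may change from line to line; since $n\ge2$ and $\varepsilon\le1$, constant and polynomial factors are absorbed into $n^{C/\varepsilon}$. We fix $|u|$, $|v|$ and the four numbers $c(w)$, at the cost of a factor $(n+1)^6$. In each step we show that every pair under consideration satisfies a family of matches, and possibly carries prescribed letters on a set $\Omega_0$, with few free classes; summing the bound of Lemma~\ref{lem:matches} over all such data with few free classes gives the count. Call a position \emph{paired} by a family if its class has at least two elements.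

\emph{Prefix matches.} For each symbol $w$ with $c(w)\ge1$ choose a symbol $w'\ne w$ that has a common prefix of length $c(w)$ with $w$; then $c(w')\ge c(w)$. This gives at most four matches satisfied by $(u,v)$. Call the positions occupied by the first $c(w)$ letters of the symbols $w$ \emph{prefix positions}. They are all paired by the prefix matches: for $i\le c(w)$ the $i$-th letters of $w$ and $w'$ could sit at the same position only if $w'=w^{-1}$, and then that letter would equal its inverse.

\emph{Step 1: short handles.} Let $E_1$ be the set of pairs with $c(u)+c(u^{-1})\ge|u|-\varepsilon n$ or $c(v)+c(v^{-1})\ge|v|-\varepsilon n$. In the first case at most $\varepsilon n$ positions of $u$ are not prefix positions. For the prefix matches, at most $|v|$ classes meet $v$; among the classes inside $u$, at most $\varepsilon n$ are singletons and at most $|u|/2$ are not. So there are at most $(\frac32+\varepsilon)n$ classes. The second case is symmetric, and $|E_1|\le n^C3^{(3/2+\varepsilon)n}$.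

From now on $(u,v)\notin E_1$. Then \eqref{eq:handles} holds with $|\beta|,|\gamma|>\varepsilon n\ge2$, so $M$ has rank two and $M\ne F$ by Lemma~\ref{lem:gamma}. To position $i$ of $u$ we assign the $i$-th edge of $\omega_u$, and likewise for $v$. In this way the edges of $\beta\cup\gamma$ correspond bijectively to the positions that are not prefix positions, and we speak of the positions of a subpath of a handle. The following lemma replaces rigidity: it converts a second reading of a word into matches.

\begin{lemma}\label{lem:star}
Let $(u,v)\notin E_1$. Let $s$ be a subpath of $\beta$ or of $\gamma$, and let $s^*\neq s$ be a reduced path in $\Gamma$ with the same label. Then $(u,v)$ satisfies a family of at most $7/\varepsilon$ matches that pairs all positions of $s$.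
\end{lemma}

\begin{proof}
Write $s^*$ in the form \eqref{eq:pieces}. Since $|s^*|\le n$ and the handles are longer than $\varepsilon n$, we have $j<1/\varepsilon$. Each $\tau_i$ is a geodesic in the rooted tree $T$, so it is a part leading toward the root, contained in some $\bar p_w$, followed by a part leading away from the root, contained in some $p_{w'}$. So $s^*$ splits into at most $j+2+2(j+1)<3/\varepsilon+4\le7/\varepsilon$ pieces, each of which is a subpath of $\omega_{w}$ for some symbol $w$ and reads a subword of $w$. The part of $s$ traversed at the same times reads the same word as a subword of $u$ or $v$. This equality is a match. By (D), $s$ and $s^*$ are on different edges at each time, so the two positions matched at that time have different assigned edges and are different.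
\end{proof}

\emph{Step 2: $M$ is not malnormal.} Let $E_2$ be the set of such pairs outside $E_1$. Take $c$ from Lemma~\ref{lem:malnormal}. A power of $c$ labels two reduced paths $P,P'$ in $\Gamma$ with different initial vertices; by (D) they are never on the same edge at the same time. Paths of the form \eqref{eq:pieces} with $j=0$ have bounded length, so for a large power $P$ traverses a handle completely. Reversing both paths if necessary, and by the symmetry between $u$ and $v$, let $P$ contain $s=\beta$, and let $s^*$ be the simultaneous part of $P'$. The matches of Lemma~\ref{lem:star} and the prefix matches pair all positions of $u$, so they leave at most $|v|+|u|/2\le\frac32n$ classes. There are at most $4+7/\varepsilon$ matches, so $|E_2|\le n^{C/\varepsilon}3^{3n/2}$.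

It remains to count pairs outside $E_1$ with $M$ malnormal but not absorbing. For such a pair there is a rank-two subgroup $L\ne F$ with $H=L\cap M$ non-abelian and $L\not\le M$. By (C6), $C(H)$ maps onto $C(L)$ and $C(M)$, and by Lemma~\ref{lem:single}
\begin{equation}\label{eq:two}
\text{every edge of $C(L)$ has at least two preimages in $C(H)$.}
\end{equation}
By (C7), $\beta$ and $\gamma$ lift to paths $\beta',\gamma'$ in $C(H)$; their images $\beta_L,\gamma_L$ in $C(L)$ are reduced paths with the labels of $\beta,\gamma$. Let $\eta=1/100$, and call an arc of $C(L)$ \emph{long} if its length exceeds $\eta n$ and \emph{short} otherwise.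

\emph{Step 3: no arc is long.} Let $E_3$ be the set of remaining pairs for which some $L$ as above has only short arcs. Then $C(L)$ has at most $3\eta n$ edges, and both handles are read in it. Let $\Omega_0$ be the set of positions of $\beta\cup\gamma$ and $d=|\Omega_0|=|\beta|+|\gamma|$. By Lemma~\ref{lem:growth} there are at most $n^C4^{3\eta n}$ choices for the labeled graph $C(L)$, and then at most $n^C\lambda^{d}$ choices for the paths $\beta_L,\gamma_L$, which prescribe the letters on $\Omega_0$. For the prefix matches, a free class consists of prefix positions and has at least two elements, so there are at most $(N-d)/2$ free classes. Since $\sqrt3<\lambda$ and $N\le2n$, we have $\lambda^d3^{(N-d)/2}\le\lambda^{2n}$, and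
\[
|E_3|\le n^C4^{3\eta n}\lambda^{2n}\le n^C3^{3n/2},
\]
because $0.03\ln4+2\ln2.2<1.619<1.647<\frac32\ln3$.

\emph{Step 4: some arc is long.} Let $E_4$ be the set of pairs not yet counted, and fix $L$ for such a pair. Now $C(L)$ is too large to be enumerated. On long arcs, however, \eqref{eq:two} provides second readings, and the rest of $C(L)$ is small and has rank at most one, so that paths in it cost only polynomial factors.

Let $Z\subseteq C(L)$ be the union of the short arcs and the branch vertices. It has at most $3\eta n$ edges and at most $3\eta n+2\le2n$ vertices. It is determined by the shape of $C(L)$, the set of short arcs, their lengths and their labels, so there are at most $n^C4^{3\eta n}$ possibilities for the labeled graph $Z$. Since $Z$ misses an edge of a long arc, its components have rank at most one by (C5). We claim that $Z$ has at most $(2n)^2(2r+1)$ reduced paths of length $r$. In a component that is a tree, a reduced path is determined by its endpoints. In a component $Y$ of rank one, fix an oriented edge $g$ on the cycle. Then $Y-g$ is a spanning tree, so the signed number of crossings of $g$ gives an isomorphism from the fundamental group to $\mathbb Z$. Two reduced paths with the same endpoints and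 the same signed number of crossings are therefore homotopic, hence equal, and this number lies in $[-r,r]$.

Cut $\beta_L$ at its visits to branch vertices. Each piece lies in one arc and traverses it completely unless it is the first or last piece. As $|\beta_L|\le n$, at most $1/\eta+2=102$ pieces lie in long arcs; call them \emph{long segments}. The remaining pieces form at most $103$ maximal subpaths, the \emph{$Z$-segments}, which are reduced paths in $Z$. The same holds for $\gamma_L$. Let $\Omega_0$ be the set of positions corresponding to $Z$-segments. Given $Z$, each $Z$-segment is described by an interval of $\Omega$ and a reduced path in $Z$ of that length, so $\Omega_0$ and the letters on it can be chosen in at most $n^C$ ways.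

Let $s_L$ be a long segment, let $s'$ be the corresponding part of $\beta'$ or $\gamma'$, and let $s$ be the corresponding part of $\beta$ or $\gamma$, which is the image of $s'$ in $C(M)$. Let $f'$ be the first edge of $s'$ and $f$ the first edge of $s_L$. By \eqref{eq:two}, $f$ has a preimage $f''\ne f'$. The intermediate vertices of $s_L$ are interior to an arc, so by (C7) $s_L$ lifts to a path $s''$ in $C(H)$ starting with $f''$. Let $s^*$ be the image of $s''$ in $C(M)\subseteq\Gamma$, a reduced path with the label of $s$. If $s^*=s$, then $f'$ and $f''$ have the same image in $X_L$ and in $X_M$, contrary to (C3). So Lemma~\ref{lem:star} applies to $s$ and $s^*$.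

Collecting these matches for all long segments and adding the prefix matches, we obtain a family of at most $4+204\cdot7/\varepsilon$ matches that pairs every position outside $\Omega_0$. So there are at most $N/2\le n$ free classes, and
\[
|E_4|\le n^{C/\varepsilon}4^{3\eta n}3^n\le n^{C/\varepsilon}3^{3n/2},
\]
since $4^{0.03}<3^{1/2}$. Adding the bounds for $E_1,\dots,E_4$ proves Proposition~\ref{prop:upper}.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For $n\ge4$ the value $\varepsilon=\sqrt{\log n/n}$, with the natural logarithm, satisfies $\varepsilon\le1$ and $\varepsilon n=\sqrt{n\log n}\ge2$. It balances the two losses: $n^{C/\varepsilon}=e^{C\sqrt{n\log n}}$ and $3^{\varepsilon n}=e^{(\log3)\sqrt{n\log n}}$. Dividing the bound of Proposition~\ref{prop:upper} by $|B_n|^2\ge3^{2n}$ gives $p_n\le3^{-n/2}e^{C\sqrt{n\log n}}$ with a new constant $C$, which we enlarge so that the right side is at least $1$ for $n=2,3$. With Propositions~\ref{prop:sandwich} and~\ref{prop:lower} this proves all the inequalities. If $k_n\le3^{n/2}e^{-C'\sqrt{n\log n}}$ with $C'>C$, then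
\[
\Pr(\Sigma(n,k_n))\ge1-k_np_n\ge1-e^{-(C'-C)\sqrt{n\log n}}\to1 .
\]
If $k_n3^{-n/2}\to\infty$, then $\Pr(\Sigma(n,k_n))\le e^{-k_nq_n}\le e^{-k_n3^{-n/2}/250}\to0$.
\end{proof}

\section{All compositions at once}\label{sec:C}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Theorem~\ref{thm:A}, all images $\varphi_i(F)$ are absorbing, and so all $\varphi_i$ are injective, with probability at least $1-kp_n$. For $\alpha\in\operatorname{Aut}(F)$ the map $\varphi_i\alpha$ is injective with the same image as $\varphi_i$. So on this event Proposition~\ref{prop:chain} applies to every composition in the statement.

For freeness we also need the images to be distinct. Let $i\ne j$. Given $(u_i,v_i)$ with $\varphi_i(F)$ absorbing, the word $u_j$ is uniform in $B_n$, and $\varphi_i(F)=\varphi_j(F)$ implies $u_j\in\varphi_i(F)$. By Corollary~\ref{cor:thin} this has conditional probability at most $13(n+1)(2.2/3)^n$. Hence, with probability $1-O(e^{-cn})$ for a suitable $c>0$, the $k$ images are absorbing and pairwise distinct.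

On this event suppose that $\varphi_{i_1}\cdots\varphi_{i_m}=\varphi_{j_1}\cdots\varphi_{j_l}$. The factorization lattice of this map is a chain with $m+1$ members and also a chain with $l+1$ members, so $m=l$. If $m\ge1$, its second largest member is $\varphi_{i_1}(F)=\varphi_{j_1}(F)$, so $i_1=j_1$. Cancel the injective map $\varphi_{i_1}$ on the left and use induction on $m$ to get $i_t=j_t$ for all $t$. So different words in $\varphi_1,\dots,\varphi_k$ give different endomorphisms.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Stallings}
Stallings, \emph{Topology of finite graphs}, Invent. Math. \textbf{71} (1983).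

\bibitem{Thom}
Andreas Thom, \emph{On prime endomorphisms of the free group of rank two}, arXiv:2606.02225 (2026).

\end{thebibliography}
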